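\title{Iterated extensions of centralizers of free pro-$p$ groups are fully residually free pro-$p$}

\begin{abstract}
We prove that every closed subgroup of an iterated extension of centralizers of a free pro-$p$ group of finite rank is fully residually free pro-$p$. An element of a pro-$p$ amalgam is not a finite word, so residual freeness for finite sets of elements is too weak a hypothesis for an induction on the number of extensions. We replace finite sets by $\mathbb Z_p$-valued measures on the Cartesian powers of the group and show that the resulting property passes to extensions of centralizers. The main step concerns a free pro-$p$ group $F$ and an element $c$ that generates its own centralizer: a nonzero measure on the conjugacy class of $c$ is detected in the abelianization of some open normal subgroup of $F$.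
\end{abstract}

\section{Introduction}

Let $p$ be a prime and $\mathbb Z_p$ the ring of $p$-adic integers. Homomorphisms between profinite groups are continuous, generation is meant topologically, and $\langle\,\cdot\,\rangle$ denotes the closed subgroup generated. We write $[a,b]=aba^{-1}b^{-1}$ and $\mathbb N=\{0,1,2,\dots\}$.

A pro-$p$ group $G$ is \emph{fully residually free pro-$p$} if for every finite set $g_1,\dots,g_k$ of nontrivial elements of $G$ there are a free pro-$p$ group $\mathbb F$ and a homomorphism $\varphi\colon G\to\mathbb F$ with $\varphi(g_i)\neq1$ for all $i$. The property passes to closed subgroups. It says that $G$ looks free to any finite test: if some elements of $G$ satisfy finitely many equations $w=1$ and inequations $w'\neq1$, then their images under a suitable $\varphi$ satisfy the same system in a free pro-$p$ group. One such test matters below. In a free pro-$p$ group of finite rank the centralizer of a nontrivial element is isomorphic to $\mathbb Z_p$ (Lemma~\ref{lem:cent}). Hence, in a fully residually free pro-$p$ group, two elements $a,b$ that commute with some $c\ne1$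 commute with each other: otherwise choose $\varphi$ with $\varphi(c)\neq1\neq\varphi([a,b])$ and look at the free pro-$p$ group $\langle\varphi(a),\varphi(b),\varphi(c)\rangle$. Centralizers are thus abelian, but they need not be cyclic.

\begin{example}\label{ex:abelian}
The group $\mathbb Z_p^r$ is fully residually free pro-$p$. Let $g_1,\dots,g_k\in\mathbb Z_p^r$ be nonzero. The linear forms on $\mathbb Q_p^r$ that vanish at $g_i$ form a proper subspace of the dual space, and finitely many proper subspaces do not cover a vector space over an infinite field. A form outside all of them, multiplied by a power of $p$, is a homomorphism from $\mathbb Z_p^r$ to the free pro-$p$ group $\mathbb Z_p$ that is nonzero at every $g_i$.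
\end{example}

This suggests a way to build examples: start from a free group and enlarge a cyclic centralizer to $\mathbb Z_p^r$ as freely as possible. For pro-$p$ groups $G,A$ with a common closed subgroup $C$, the \emph{free pro-$p$ product with amalgamation} $G\amalg_CA$ is the pushout of $G\leftarrow C\to A$ in the category of pro-$p$ groups: homomorphisms from it to a pro-$p$ group $Q$ correspond to pairs of homomorphisms $G\to Q$, $A\to Q$ that agree on $C$. \emph{Iterated extensions of centralizers}, in the sense of Kochloukova and Zalesskii, are defined inductively. Let $G_0$ be a free pro-$p$ group of finite rank, and for $n\ge1$ let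
\[
G_n=G_{n-1}\amalg_CA,
\]
where $C$ is a procyclic (that is, one-generated) closed subgroup of $G_{n-1}$ that is self-centralizing, $C=C_{G_{n-1}}(C)$, and $A\cong\mathbb Z_p^r$ is a free abelian pro-$p$ group of finite rank containing $C$ as a direct summand. Let $\mathcal L$ be the class of all finitely generated closed subgroups of the groups $G_n$ obtained in this way. The question whether $\mathcal L$ contains only fully residually free pro-$p$ groups comes from the paper \cite{CKR} of Casals-Ruiz, Kazachkov and Remeslennikov. The answer is yes.

\begin{theorem}\label{thm:main}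
Every group in $\mathcal L$ is fully residually free pro-$p$. More generally, so is every closed subgroup of every $G_n$.
\end{theorem}

To see why one expects this, take $F$ free, $C=\langle c\rangle$ self-centralizing in $F$, and $P=F\amalg_C(C\times\langle t\rangle)$ with $\langle t\rangle\cong\mathbb Z_p$. For each $\alpha\in\mathbb Z_p$ there is a retraction $P\to F$ with $t\mapsto c^\alpha$, so $t$ behaves like a power of $c$ with an indeterminate exponent, and a nontrivial element of $P$ should survive for a suitable value of the exponent. The assumption that $C$ is self-centralizing cannot be dropped. In $\langle c\rangle\amalg_{\langle c^p\rangle}(\langle c^p\rangle\times\langle t\rangle)$, with $\langle c\rangle\cong\langle t\rangle\cong\mathbb Z_p$, both $c$ and $t$ commute with $c^p$; here $c^p\ne1$ (send $t$ to $1$), while $[c,t]\neq1$ (send $c,t$ to the matrices $I+E_{12}$, $I+E_{23}$ in the unitriangular group of degree $3$ over $\mathbb F_p$). This group fails the test above.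

For abstract groups one would write an element of the amalgam as a word $g_0t^{a_1}g_1\cdots t^{a_r}g_r$, substitute a long power of $c$ for $t$, and argue with word length. Two things go wrong for pro-$p$ groups. First, there are no long powers. The powers $c^{p^m}$ tend to $1$, and the retractions $\varphi_m\colon t\mapsto c^{p^m}$ tend to the retraction $\rho\colon t\mapsto 1$: if $V$ is an open normal subgroup of $F$ and $c^{p^m}\in V$, then $\varphi_m$ and $\rho$ induce the same map $P\to F/V$. The nontriviality of $\varphi_m(h)$ for $h\in\ker\rho$ can therefore only be seen inside an open subgroup that shrinks as $m$ grows. Second, an element of a pro-$p$ amalgam is a limit of words. To pass from $G_{n-1}$ to $G_n$ one first maps $G_{n-1}$ to the free group without destroying the shape of the given element. For a word, the shape is recorded by finitely many elements of $G_{n-1}$. For a limit of words it is recorded, as we shall see, by a measure on a Cartesian power of $G_{n-1}$. So the inductive hypothesis has to be about measures.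

For a profinite space $T$, the inverse limit of its finite quotients $T_i$, put $\mathbb Z_p[[T]]=\varprojlim\mathbb Z_p[T_i]$, where $\mathbb Z_p[T_i]$ is the free module on $T_i$. This is the module of $\mathbb Z_p$-valued measures on $T$; for a profinite group it is the completed group algebra. A continuous map $h\colon T\to T'$ induces the pushforward $h_*\colon\mathbb Z_p[[T]]\to\mathbb Z_p[[T']]$.

\begin{definition}\label{def:disc}
Let $F$ be a nontrivial free pro-$p$ group of finite rank. A pro-$p$ group $G$ with a fixed embedding $F\le G$ is \emph{$F$-discriminated} if for all $k\ge1$ and all $0\neq\mu\in\mathbb Z_p[[G^k]]$ there is a retraction $\psi\colon G\to F$ (a homomorphism with $\psi|_F=\mathrm{id}$) such that $(\psi^k)_*\mu\neq0$, where $\psi^k=\psi\times\dots\times\psi\colon G^k\to F^k$.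
\end{definition}

The group $F$ itself is $F$-discriminated, by $\psi=\mathrm{id}$. Theorem~\ref{thm:main} will follow from the next result.

\begin{theorem}\label{thm:disc}
Let $F$ be a nontrivial free pro-$p$ group of finite rank.
\begin{enumerate}
\item[(a)] If $G$ is $F$-discriminated, $1\neq c\in G$, $Z=C_G(c)$ and $s\ge0$, then $G\amalg_Z(Z\times\mathbb Z_p^s)$ is $F$-discriminated, and both factors embed in it. Here $Z$ need not be procyclic.
\item[(b)] If $G_0\neq1$, then every $G_n$ is $G_0$-discriminated.
\item[(c)] If $G$ is $F$-discriminated, then for all nontrivial $g_1,\dots,g_k\in G$ there is a single retraction $\psi\colon G\to F$ with $\psi(g_i)\ne1$ for all $i$. Moreover, any two elements of $G$ that commute with a common nontrivial element commute with each other, and $\mathbb Z_p[[H]]$ has no zero divisors for every closed subgroup $H\le G$.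
\end{enumerate}
\end{theorem}

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:plus} gives an explicit model $G^+$ of $G\amalg_Z(Z\times\mathbb Z_p)$ and a power series expansion of the measures on $(G^+)^k$. Section~\ref{sec:leading} treats $G=F$: the leading term of the expansion determines the leading term of the image under $\varphi_m$, and the problem reduces to a linear statement, Proposition~\ref{prop:sep}, which is proved in Section~\ref{sec:sep}. Section~\ref{sec:induction} reduces a general $G$ to $F$ and completes the proofs.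

\section{Measures, free pro-$p$ groups and the Magnus expansion}\label{sec:prelim}

\subsection{Measures}
Let $T,T'$ be profinite spaces. The module $\mathbb Z_p[[T]]$ is compact, and an element $\mu$ of it is the same as a finitely additive function $W\mapsto\mu(W)\in\mathbb Z_p$ on the clopen subsets of $T$; in these terms $(h_*\mu)(W')=\mu(h^{-1}W')$. We write $\delta_\tau$ for the Dirac measure at $\tau\in T$ and $\mu|_W\in\mathbb Z_p[[W]]$ for the restriction to a clopen set $W$.
\begin{enumerate}
\item[(M1)] The Dirac measures span a dense submodule. Every continuous map from $T$ to a profinite $\mathbb Z_p$-module $M$ extends uniquely to a continuous linear map $\mathbb Z_p[[T]]\to M$, because its composite with a finite quotient of $M$ factors through some $T_i$.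
\item[(M2)] A measure is nonzero if and only if it is nonzero on some clopen set. If $T=\varprojlim T_\lambda$ with $T_\lambda$ profinite, then $\mathbb Z_p[[T]]=\varprojlim\mathbb Z_p[[T_\lambda]]$.
\item[(M3)] If $h\colon T\to T'$ is continuous and injective, then $h_*$ is injective. Indeed, let $\mu(W)\neq0$. The disjoint closed sets $h(W)$ and $h(T\setminus W)$ are separated by a clopen set $W'\supseteq h(W)$, and $(h_*\mu)(W')=\mu(W)$.
\item[(M4)] $\mathbb Z_p[[T\times T']]$ is the completed tensor product of $\mathbb Z_p[[T]]$ and $\mathbb Z_p[[T']]$, with $(\mu\otimes\mu')(W\times W')=\mu(W)\mu'(W')$. By (M2), $\mu\otimes\mu'\ne0$ if and only if $\mu\neq0$ and $\mu'\neq0$. Also $(h\times h')_*(\mu\otimes\mu')=h_*\mu\otimes h'_*\mu'$.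
\end{enumerate}
For a profinite group $G$ we identify $g$ with $\delta_g$, so that $G\subseteq\mathbb Z_p[[G]]$. A group homomorphism induces a ring homomorphism, and for an open subgroup $H$ we have $\mathbb Z_p[[G]]=\bigoplus_y\mathbb Z_p[[H]]\,y$, with $y$ running over representatives of $H\backslash G$.

\subsection{Free pro-$p$ groups}
The free pro-$p$ group $F(Y)$ on a finite set $Y$ is the pro-$p$ completion of the abstract free group on $Y$; maps from $Y$ to pro-$p$ groups extend uniquely to homomorphisms. We use two standard facts.
\begin{enumerate}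
\item[(F1)] Closed subgroups of free pro-$p$ groups are free pro-$p$ (Serre; see \cite{RZ}), and open subgroups of a free pro-$p$ group of finite rank have finite rank.
\item[(F2)] Let $E$ be a finitely generated pro-$p$ group. Its Frattini subgroup $\Phi(E)$, the closure of $E^p[E,E]$, is open, and a subset generates $E$ if and only if its image spans the $\mathbb F_p$-vector space $E/\Phi(E)$. Thus the minimal generating sets of $E$ are the lifts of bases of $E/\Phi(E)$. If $E$ is free pro-$p$, every minimal generating set is a basis of $E$.
\end{enumerate}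
We write $E^{\mathrm{ab}}$ additively for the quotient of $E$ by the closure of $[E,E]$, and $\mathrm{ab}_E\colon E\to E^{\mathrm{ab}}$ for the projection. For $E=F(Y)$ this is the free $\mathbb Z_p$-module on $Y$. A free pro-$p$ group of rank at least $2$ is not abelian, so a nontrivial abelian free pro-$p$ group is isomorphic to $\mathbb Z_p$.

\begin{lemma}\label{lem:cent}
Let $E$ be a free pro-$p$ group of finite rank and $1\neq z\in E$. Then $C_E(z)\cong\mathbb Z_p$. If $\lambda(z)=1$ for some homomorphism $\lambda\colon E\to\mathbb Z_p$, then $C_E(z)=\langle z\rangle$.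
\end{lemma}

\begin{proof}
Let $1\neq y\in C_E(z)$. By (F1) the abelian group $\langle y,z\rangle$ is isomorphic to $\mathbb Z_p$, so $y^a=z^b$ for some nonzero $a,b\in\mathbb Z_p$. For nontrivial $y_1,y_2\in C_E(z)$ with $y_i^{a_i}=z^{b_i}$ we get $y_1^{a_1b_2}=y_2^{a_2b_1}$ with nonzero exponents. If $y_1,y_2$ did not commute, they would form a minimal generating set, hence a basis, of the free pro-$p$ group $\langle y_1,y_2\rangle$, and the relation would fail in its abelianization. So $C_E(z)$ is abelian, free pro-$p$ and nontrivial; say $C_E(z)=\langle w\rangle\cong\mathbb Z_p$ and $z=w^a$. If $\lambda(z)=1$, then $a\lambda(w)=1$, so $a$ is a unit.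
\end{proof}

\begin{lemma}\label{lem:hall}
Let $B$ be a finitely generated closed subgroup of a free pro-$p$ group $F$ of finite rank. There is an open subgroup $S\ge B$ of $F$ such that every minimal generating set of $B$ is part of a basis of $S$.
\end{lemma}

\begin{proof}
Since $\Phi(B)$ is open in $B$, there is an open normal subgroup $V$ of $F$ with $V\cap B\le\Phi(B)$. Put $S=BV$. The composite $S\to S/V\cong B/(B\cap V)\to B/\Phi(B)$ restricts to the projection on $B$ and kills $\Phi(S)$. Hence $B/\Phi(B)\to S/\Phi(S)$ is injective. A minimal generating set of $B$ is therefore linearly independent in $S/\Phi(S)$ and extends to a minimal generating set of $S$, which is a basis by (F1) and (F2).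
\end{proof}

To prove that an element of an open subgroup $U$ is nonzero in $U^{\mathrm{ab}}$ we need homomorphisms defined on $U$. All of them will be restrictions of cocycles on a larger free group, whose values on a basis we can prescribe.

\begin{lemma}\label{lem:cocycle}
Let $E$ be a free pro-$p$ group with basis $y_1,\dots,y_e$, and let $M$ be a finitely generated $\mathbb Z_p$-module on which $E$ acts linearly through a finite quotient $E/R$. For any $m_1,\dots,m_e\in M$ there is a continuous map $z\colon E\to M$ with $z(gh)=z(g)+g\,z(h)$ and $z(y_i)=m_i$. It satisfies: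
\begin{enumerate}
\item[(i)] $z(w^n)=\sum_{i=0}^{n-1}w^iz(w)$ for $w\in E$ and $n\ge1$;
\item[(ii)] $z(gug^{-1})=g\,z(u)$ if $u$ acts trivially on $M$;
\item[(iii)] the restriction of $z$ to a subgroup acting trivially on $M$ is a homomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
The group $M\rtimes E/R$ is pro-$p$. The homomorphism $E\to M\rtimes E/R$ with $y_i\mapsto(m_i,y_iR)$ has the form $g\mapsto(z(g),gR)$, since its second component agrees with the projection on the basis, and multiplicativity is the cocycle identity. Parts (i) and (iii) follow from that identity. For (ii), $z(gug^{-1})=z(g)+g\,z(u)+gu\,z(g^{-1})=g\,z(u)+z(g)+g\,z(g^{-1})$, and $z(g)+g\,z(g^{-1})=z(1)=0$.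
\end{proof}

\subsection{The Magnus expansion}
For a finite set $Y$ let $\mathbb Z_p\langle\langle Y\rangle\rangle=\prod_{d\ge0}\mathbb Z_p[Y^d]$ be the algebra of formal power series in noncommuting variables $v_y$ ($y\in Y$), with the product topology. The map $y\mapsto1+v_y$ extends to an isomorphism of topological algebras $\mathbb Z_p[[F(Y)]]\cong\mathbb Z_p\langle\langle Y\rangle\rangle$ (Lazard). This algebra has no zero divisors, because the product of the lowest homogeneous terms of two nonzero series is nonzero by (M4). The identity $uu'-1=(u-1)+(u'-1)+(u-1)(u'-1)$ shows that the linear part of $u-1$ is a homomorphism $F(Y)\to\mathbb Z_p[Y]$ in $u$. It sends $y$ to $v_y$, so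
\begin{equation}\label{eq:linear}
u-1=\mathrm{ab}_{F(Y)}(u)+(\text{terms of degree}\ge2)\qquad(u\in F(Y)),
\end{equation}
where $F(Y)^{\mathrm{ab}}$ is identified with the homogeneous part of degree $1$.

\begin{lemma}\label{lem:conj}
Let $1\neq w\in F(Y)$, let $\lambda$ be the lowest homogeneous term of $w-1$, and let $a\in\mathbb Z_p$. The term of $w^a-1$ in the degree of $\lambda$ is $a\lambda$, and all lower terms vanish. If $gwg^{-1}=w^a$ for some $g\in F(Y)$, then $a=1$.
\end{lemma}

\begin{proof}
The first claim follows from $w^a-1=\sum_{i\ge1}\binom ai(w-1)^i$. Since $g$ and $g^{-1}$ have constant term $1$, the lowest term of $gwg^{-1}-1=g(w-1)g^{-1}$ is $\lambda$. So $a\lambda=\lambda$ in a torsion-free module, and $a=1$.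
\end{proof}

We need the expansion for Cartesian powers and for profinite sets of generators. For a profinite space $X=\varprojlim X_i$ put $F(X)=\varprojlim F(X_i)$, the limit over the finite quotients. It is a pro-$p$ group generated by $X$, and a continuous map from $X$ to a pro-$p$ group extends uniquely to a homomorphism, since a continuous map to a finite group factors through some $X_i$. Fix $k\ge1$. For $x\in X$ and $1\le i\le k$ let $v_x^{(i)}=x^{(i)}-1\in\mathbb Z_p[[F(X)^k]]$, where $x^{(i)}$ is $x$ placed in the $i$-th factor; for $k=1$ we write $v_x$. For $j\in\mathbb N^k$ put $|j|=j_1+\dots+j_k$, and for $\xi=(x_1,\dots,x_{|j|})\in X^{|j|}$ let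
\[
v^j_\xi=v^{(1)}_{x_1}\cdots v^{(1)}_{x_{j_1}}\,v^{(2)}_{x_{j_1+1}}\cdots v^{(2)}_{x_{j_1+j_2}}\cdots v^{(k)}_{x_{|j|}}
\]
be the monomial of multidegree $j$ attached to $\xi$. For every profinite space $T$ there is an isomorphism of topological modules
\begin{equation}\label{eq:magnus}
\mathbb Z_p[[F(X)^k\times T]]=\prod_{j\in\mathbb N^k}\mathbb Z_p[[X^{|j|}\times T]],
\end{equation}
under which $v^j_\xi\otimes\delta_\tau$ corresponds to $\delta_{(\xi,\tau)}$ in the $j$-th factor. If $X$ is finite and $T$ is a point, this holds because by (M4) the left side is the completed tensor product of $k$ copies of $\mathbb Z_p\langle\langle X\rangle\rangle$: the algebra of power series in the $v_x^{(i)}$ in which variables with different superscripts commute, where every monomial is a unique $v^j_\xi$. For finite $T$ take a direct sum of copies. In general pass to the limit over finite quotients of $X$ and $T$ by (M2); the transition maps send monomials to monomials. The isomorphism is \emph{functorial}: continuous maps $h\colon X\to X'$ and $h'\colon T\to T'$ send $v^j_\xi\otimes\delta_\tau$ to $v^j_{h^{|j|}(\xi)}\otimes\delta_{h'(\tau)}$,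 so by (M1) the induced map on the left side is $(h^{|j|}\times h')_*$ on the $j$-th factor. When $X$ and $T$ are points, \eqref{eq:magnus} says that $\mathbb Z_p[[\mathbb Z_p^k]]$ is the commutative power series ring in $k$ variables, an integral domain.

\section{Adjoining one element to a centralizer}\label{sec:plus}

Let $G$ be a pro-$p$ group, $1\neq c\in G$ and $Z=C_G(c)$. In the pushout $G\amalg_Z(Z\times\langle t\rangle)$ the kernel of the retraction $t\mapsto1$ onto $G$ is generated by the conjugates $gtg^{-1}$, and $gtg^{-1}$ depends only on the coset $gZ$. One expects no further relations among these conjugates. Instead of analyzing the pushout, we construct the group that this expectation predicts and verify its universal property.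

Let $X=G/Z$, a profinite space on which $G$ acts by left multiplication, and put
\[
G^+=F(X)\rtimes G .
\]
This is a pro-$p$ group. For an open normal subgroup $V$ of $G$, the group $V$ acts trivially on the finite set $G/ZV$, because $vgZV=g(g^{-1}vg)ZV=gZV$. Since $Z$ is closed, $X=\varprojlim G/ZV$, and so $G^+=\varprojlim F(G/ZV)\rtimes G/V$. Let $t\in F(X)$ be the point $Z$ of $X$. Then $gtg^{-1}$ is the point $gZ$, and $t$ commutes with $Z$.

\begin{lemma}\label{lem:univ}
Let $\alpha\colon G\to Q$ be a homomorphism to a pro-$p$ group and let $q\in Q$ commute with $\alpha(Z)$. Then $\alpha$ has a unique extension $G^+\to Q$ with $t\mapsto q$. It sends the point $gZ$ of $X$ to $\alpha(g)q\alpha(g)^{-1}$.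
\end{lemma}

\begin{proof}
The extension is unique because $G$ and $t$ generate $G^+$. The map $gZ\mapsto\alpha(g)q\alpha(g)^{-1}$ is well defined and continuous on $X$, so it extends to $\beta\colon F(X)\to Q$. For $g\in G$ the homomorphisms $n\mapsto\beta(gng^{-1})$ and $n\mapsto\alpha(g)\beta(n)\alpha(g)^{-1}$ agree on $X$, hence on $F(X)$. Therefore $ng\mapsto\beta(n)\alpha(g)$ is a homomorphism.
\end{proof}

The map $(n,g)\mapsto ng$ is a homeomorphism $F(X)^k\times G^k\to(G^+)^k$, so \eqref{eq:magnus} gives
\begin{equation}\label{eq:expansion}
\mathbb Z_p[[(G^+)^k]]=\prod_{j\in\mathbb N^k}\mathbb Z_p[[X^{|j|}\times G^k]],\qquad f\leftrightarrow(f^{(j)})_j ,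
\end{equation}
where the product $v^j_\xi\,g$ corresponds to $\delta_{(\xi,g)}$ in the $j$-th factor. The same holds for $(F(X)\rtimes U)^k$ and $U^k$ in place of $(G^+)^k$ and $G^k$, for any closed subgroup $U\le G$. The expansion \eqref{eq:expansion} is our substitute for normal forms.

Finally, for $x=gZ\in X$ put $c_x=gcg^{-1}$. The map $x\mapsto c_x$ is continuous, and it is injective because $Z$ is the full centralizer of $c$. It identifies $X$ with the conjugacy class of $c$ and thereby turns each component $f^{(j)}$ into a measure on $G^{|j|+k}$.

\section{The free case: leading terms}\label{sec:leading}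

In this section and the next, $F$ is a free pro-$p$ group of finite rank and $1\neq c\in F$ generates its centralizer: $C=C_F(c)=\langle c\rangle\cong\mathbb Z_p$. Put $X=F/C$ and $F^+=F(X)\rtimes F$. For $m\ge0$ let $\varphi_m\colon F^+\to F$ be the retraction with $t\mapsto c^{p^m}$ given by Lemma~\ref{lem:univ}; thus $\varphi_m(x)=c_x^{p^m}$ for $x\in X$. The aim is Proposition~\ref{prop:free}: no nonzero measure on $(F^+)^k$ is killed by all $\varphi_m$.

The ring map induced by $\varphi_m$ substitutes $c_x^{p^m}-1$ for the variable $v_x$. A substitution into a power series is controlled by the linear parts of the substituted elements. In the Magnus expansion of $F$ the linear part of $c_x^{p^m}-1$ is $p^m\,\mathrm{ab}_F(c)$, the same for all $x$, so it cannot tell the variables apart. We use instead the expansion of an open normal subgroup $U$ containing $c^{p^m}$, in which conjugates under $F$ may have different classes. Let $m_U$ be the least $m$ with $c^{p^m}\in U$, so that $p^{m_U}$ is the order of $c$ modulo $U$, and define, by (M1), the continuous linear map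
\[
\Theta_U\colon\mathbb Z_p[[X]]\to U^{\mathrm{ab}},\qquad\delta_x\mapsto\mathrm{ab}_U\bigl(c_x^{p^{m_U}}\bigr).
\]
We write $\Theta_U(x)$ for $\Theta_U(\delta_x)$. By \eqref{eq:linear}, it is the linear part of $\varphi_{m_U}(v_x)$ in $\mathbb Z_p[[U]]$. The module $U^{\mathrm{ab}}$ is free of finite rank by (F1), and $\Theta_U$ is equivariant for the action of $F$ on $U^{\mathrm{ab}}$ by conjugation, since $c_{gx}=gc_xg^{-1}$. If $U'\le U$, then $m_{U'}\ge m_U$ and
\begin{equation}\label{eq:compat}
(U'^{\,\mathrm{ab}}\to U^{\mathrm{ab}})\circ\Theta_{U'}=p^{\,m_{U'}-m_U}\,\Theta_U .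
\end{equation}
As $U^{\mathrm{ab}}$ is torsion-free, $\ker\Theta_{U'}\subseteq\ker\Theta_U$: smaller subgroups see more. The key fact is that together they see everything.

\begin{proposition}\label{prop:sep}
The intersection of the submodules $\ker\Theta_U$, over all open normal subgroups $U$ of $F$, is zero.
\end{proposition}

The proof occupies Section~\ref{sec:sep}. One case is short and contains the idea.

\begin{example}\label{ex:basis}
Suppose that $c$ is part of a basis of $F$. Let $U$ be open and normal, $m=m_U$, and let $F$ act on $\mathbb Z_p[F/U]$ by left multiplication. Take the cocycle $z\colon F\to\mathbb Z_p[F/U]$ with $z(c)=\delta_U$ and value $0$ on the other basis elements. Since $U$ acts trivially, $z|_U$ induces a linear map $\bar z$ on $U^{\mathrm{ab}}$, and by Lemma~\ref{lem:cocycle}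
\[
\bar z\,\Theta_U(gC)=z(gc^{p^m}g^{-1})=g\sum_{i<p^m}c^i\delta_U=\sum_{i<p^m}\delta_{gc^iU}=:\sigma_{gCU}.
\]
This is the sum of the basis vectors in $gCU/U$, each taken once. Hence $\bar z\,\Theta_U(\mu)=\sum\mu(gCU/C)\,\sigma_{gCU}$, the sum over $F/CU$, and the vectors $\sigma_{gCU}$ have disjoint supports. So $\Theta_U(\mu)=0$ forces the image of $\mu$ in $\mathbb Z_p[F/CU]$ to vanish. Since $X=\varprojlim F/CU$, Proposition~\ref{prop:sep} holds for such $c$.
\end{example}

\begin{example}\label{ex:comm}
Let $F=F(a,b)$ and $c=a$, which generates its centralizer by Lemma~\ref{lem:cent}. Let $x_0=C$, $x_1=bC$ and $h=[t,btb^{-1}]=[x_0,x_1]\in F^+$. Then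
\[
h-1=(x_0x_1-x_1x_0)x_0^{-1}x_1^{-1}=v_{x_0}v_{x_1}-v_{x_1}v_{x_0}+(\text{terms of degree}\ge3).
\]
We have $\Theta_F(x_0)=\Theta_F(x_1)$, so the quadratic part of $\varphi_0(h)-1$ in $\mathbb Z_p[[F]]$ vanishes. Now let $U$ be the kernel of $F\to\mathbb Z/p$, $a\mapsto0$, $b\mapsto1$. Then $m_U=0$ and $CU=U$, and $e_0=\Theta_U(x_0)$, $e_1=\Theta_U(x_1)$ are linearly independent, since $\bar z$ of Example~\ref{ex:basis} sends them to $\delta_U$ and $\delta_{bU}$. In $\mathbb Z_p[[U]]$, whose homogeneous part of degree $d$ is $(U^{\mathrm{ab}})^{\otimes d}$, the quadratic part of $\varphi_0(h)-1$ is $e_0\otimes e_1-e_1\otimes e_0\neq0$. So $\varphi_0(h)\ne1$.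
\end{example}

In the example the leading term has degree $2$, and its image is computed by $\Theta_U\otimes\Theta_U$. For $d\ge0$ let $\Theta_U^{\otimes d}\colon\mathbb Z_p[[X^d]]\to(U^{\mathrm{ab}})^{\otimes d}$ be the continuous linear map with $\delta_{(x_1,\dots,x_d)}\mapsto\Theta_U(x_1)\otimes\dots\otimes\Theta_U(x_d)$; for $d=0$ it is the identity of $\mathbb Z_p$. A measure on $X^d$ need not be a finite sum of product measures, so Proposition~\ref{prop:sep} cannot be applied one coordinate at a time. Compactness makes it uniform: a single $\Theta_U$ retains all the information of a given finite quotient of $\mathbb Z_p[[X]]$.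

\begin{lemma}\label{lem:tensor}
For every $d\ge0$ and $0\neq\gamma\in\mathbb Z_p[[X^d]]$ there is an open normal subgroup $U$ of $F$ with $\Theta_U^{\otimes d}(\gamma)\neq0$. The same then holds for every open normal subgroup of $F$ contained in $U$.
\end{lemma}

\begin{proof}
There are a finite quotient $X_i$ of $X$ and $r\ge1$ such that the image of $\gamma$ in $(\mathbb Z/p^r)[X_i^d]=L^{\otimes d}$ is nonzero, where $L=(\mathbb Z/p^r)[X_i]$. The kernel $O$ of $\mathbb Z_p[[X]]\to L$ is open, so its complement is compact. The closed sets $\ker\Theta_U\setminus O$ form a downward directed family, and their intersection is empty by Proposition~\ref{prop:sep}. Hence $\ker\Theta_U\subseteq O$ for some $U$. Let $M_U\subseteq U^{\mathrm{ab}}$ be the image of $\Theta_U$, a free module of finite rank. The map $\mathbb Z_p[[X]]\to L$ factors through a linear map $M_U\to L$. The composite $\mathbb Z_p[[X^d]]\to M_U^{\otimes d}\to L^{\otimes d}$ agrees with the natural map on Dirac measures, hence everywhere by (M1). So $\gamma$ has nonzero image in $M_U^{\otimes d}$. The map $M_U^{\otimes d}\to(U^{\mathrm{ab}})^{\otimes d}$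 is injective, because $M_U^{\otimes d}$ is torsion-free and the inclusion $M_U\subseteq U^{\mathrm{ab}}$ splits after tensoring with $\mathbb Q_p$. This proves the first claim. For $U'\le U$, the image of $\Theta_{U'}^{\otimes d}(\gamma)$ in the torsion-free module $(U^{\mathrm{ab}})^{\otimes d}$ is $p^{\,d(m_{U'}-m_U)}\Theta_U^{\otimes d}(\gamma)\neq0$ by \eqref{eq:compat}.
\end{proof}

A general $f$ has one feature that Example~\ref{ex:comm} lacks: the coefficients of the monomials are measures on $F^k$. Working in $\mathbb Z_p[[U^k]]$ we split such a coefficient along the cosets of $U^k$, and the leading term sees only its total mass on each coset, since $u\equiv1$ modulo terms of positive degree for $u\in U^k$. For instance, the coefficient of $v_x$ in $v_x(g-1)$ has total mass $0$, but mass $\pm1$ on two different cosets as soon as $g\notin U$. So $U$ must also be small enough for the coefficients.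

\begin{proposition}\label{prop:free}
For every $k\ge1$ and $0\ne f\in\mathbb Z_p[[(F^+)^k]]$ there is $m\ge0$ with $(\varphi_m^k)_*f\neq0$.
\end{proposition}

\begin{proof}
Expand $f$ as in \eqref{eq:expansion}, let $d=\min\{|j|:f^{(j)}\neq0\}$, and fix $j$ with $|j|=d$ and $f^{(j)}\neq0$. For a clopen set $W\subseteq F^k$ let $\gamma(W)\in\mathbb Z_p[[X^d]]$ be the pushforward of $f^{(j)}|_{X^d\times W}$ under the projection to $X^d$; it is additive in $W$.

\emph{Choice of $U$.} Every clopen subset of $X^d\times F^k$ is a finite disjoint union of sets $W'\times\kappa$ with $W'\subseteq X^d$ clopen and $\kappa$ a coset of $U_0^k$, for a suitable open normal subgroup $U_0$ of $F$. By (M2), $f^{(j)}(W'\times\kappa)\neq0$ for one such set, so $\gamma(\kappa)\neq0$. By Lemma~\ref{lem:tensor} there is an open normal subgroup $U\le U_0$ of $F$ with $\Theta_U^{\otimes d}(\gamma(\kappa))\neq0$. Let $y$ run over representatives of $U^k\backslash F^k$. As $\kappa$ is a disjoint union of cosets $U^ky$, there is a representative $y_0$ with $\Theta_U^{\otimes d}(\gamma(U^ky_0))\neq0$.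

\emph{Reduction to one coset.} Let $H=(F(X)\rtimes U)^k$, an open subgroup of $(F^+)^k$ with right cosets $Hy$, and write $f=\sum_yf_y\,y$ with $f_y\in\mathbb Z_p[[H]]$. Since $v^{j'}_\xi g=(v^{j'}_\xi\,gy^{-1})y$ for $g\in U^ky$, the component $f_y^{(j')}$ is the pushforward of $f^{(j')}|_{X^{|j'|}\times U^ky}$ under $(\xi,g)\mapsto(\xi,gy^{-1})$. Thus $f_y^{(j')}=0$ for $|j'|<d$, and the pushforward of $f_y^{(j)}$ to $X^d$ is $\gamma(U^ky)$. Put $m=m_U$ and $\varphi=(\varphi_m^k)_*$. Since $\varphi_m$ maps $X$ into $U$ and fixes $F$, we have $\varphi(f)=\sum_y\varphi(f_y)\,y$ with $\varphi(f_y)\in\mathbb Z_p[[U^k]]$. The sum $\mathbb Z_p[[F^k]]=\bigoplus_y\mathbb Z_p[[U^k]]y$ is direct, so it suffices to show that $\varphi(f_{y_0})\neq0$.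

\emph{The leading term.} Let $Y$ be a basis of $U$. By \eqref{eq:magnus} and $\mathbb Z_p[Y^e]=(U^{\mathrm{ab}})^{\otimes e}$,
\[
\mathbb Z_p[[U^k]]=\prod_{i\in\mathbb N^k}(U^{\mathrm{ab}})^{\otimes|i|},
\]
and multiplication adds multidegrees. The products $J_e$ of the factors with $|i|\ge e$ are closed ideals with $J_eJ_{e'}\subseteq J_{e+e'}$, and $u-1\in J_1$ for $u\in U^k$. By \eqref{eq:linear}, $\varphi(v_x^{(i)})$ is congruent modulo $J_2$ to $\Theta_U(x)$ placed in the $i$-th unit multidegree. Hence, for $\xi=(x_1,\dots,x_{|j'|})$ and $u\in U^k$,
\[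
\varphi(v^{j'}_\xi u)\equiv\Theta_U(x_1)\otimes\dots\otimes\Theta_U(x_{|j'|})\ \text{ in multidegree }j'\pmod{J_{|j'|+1}}.
\]
Let $\mathcal I\subseteq\mathbb Z_p[[H]]$ be the product of the factors $\mathbb Z_p[[X^{|j'|}\times U^k]]$ with $|j'|\ge d$. Consider two continuous linear maps $\mathcal I\to(U^{\mathrm{ab}})^{\otimes d}$: the first sends $f'$ to the component of $\varphi(f')$ in multidegree $j$, the second sends $f'$ to $\Theta_U^{\otimes d}$ of the pushforward of $f'^{(j)}$ to $X^d$. By the congruence, both vanish on $v^{j'}_\xi u$ if $|j'|>d$, or if $|j'|=d$ and $j'\neq j$, and both send $v^j_\xi u$ to $\Theta_U^{\otimes d}(\delta_\xi)$. These elements span a dense submodule of $\mathcal I$, so the maps are equal. As $f_{y_0}\in\mathcal I$, the component of $\varphi(f_{y_0})$ in multidegree $j$ is $\Theta_U^{\otimes d}(\gamma(U^ky_0))\neq0$.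
\end{proof}

\section{Conjugates of $c$ in abelianizations of open subgroups}\label{sec:sep}

We prove Proposition~\ref{prop:sep}. In general $c$ is not part of a basis of $F$, but by Lemma~\ref{lem:hall} it is part of a basis of some open subgroup $S\ge C$. The cocycle of Example~\ref{ex:basis}, now defined on $S$, reads off the restriction of $\mu$ to $S/C\subseteq X$, but the points outside $S/C$ contribute terms that we do not control. The plan is to annihilate these terms: we take the cocycle with values in a commutative ring and multiply by an element that kills the outside contributions and, in the limit, is not a zero divisor. This works if suitable powers of the outside conjugates $c_x$ have nonzero image in the abelian quotient of $S$ through which the action factors.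

Call an open subgroup $S$ of $F$ \emph{admissible} if $C\le S$ and $c\notin\Phi(S)$; by (F2) this means that $c$ is part of a basis of $S$. (Here we use that $c$ generates $C$: if $c$ were a $p$-th power in $C$, no subgroup would be admissible.) For admissible $S$ the module
\[
D_S=S^{\mathrm{ab}}/\mathbb Z_p\,\mathrm{ab}_S(c)
\]
is free of finite rank. Let $\pi_S\colon S\to D_S$ be the projection. For $x\in X$ let $l$ be least with $c_x^{p^l}\in S$ and put $\beta_S(x)=\pi_S(c_x^{p^l})$. We say that $x$ is \emph{visible in $S$} if $\beta_S(x)\neq0$. Since $D_S$ is torsion-free, this is equivalent to $\pi_S(c_x^{p^{l'}})\neq0$ for any one $l'\ge l$. As $c_{sx}=sc_xs^{-1}$, both $l$ and $\beta_S$ are constant on $S$-orbits. These orbits are open and finite in number, so the set of points visible in $S$ is open. The points of the orbit $S/C$ are not visible, and the next lemma says that for small $S$ all others are.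

\begin{lemma}\label{lem:visible}
There is an open subgroup $S_0\ge C$ of $F$ such that every open subgroup $S$ with $C\le S\le S_0$ is admissible and every $x\in X\setminus S/C$ is visible in $S$.
\end{lemma}

\begin{proof}
Each point $x\ne C$ becomes visible in some admissible subgroup, and compactness then handles the points outside a fixed neighborhood $S_1/C$ of $C$. The subgroup so obtained is smaller than $S_1$, which creates new outside points near $C$; these need a direct argument, step (c).

(a) \emph{Descent.} Let $S'$ be admissible and $C\le S\le S'$ open. Then $S$ is admissible, as $\Phi(S)\le\Phi(S')$. The inclusion induces a map $D_S\to D_{S'}$ carrying $\pi_S(u)$ to $\pi_{S'}(u)$ for $u\in S$. Taking $u=c_x^{p^l}\in S$, we see that a point visible in $S'$ is visible in $S$.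

(b) \emph{Every $x=gC\neq C$ is visible in some admissible $S_x$.} The elements $c$ and $c_x$ do not commute. Otherwise $c_x\in C$, so $gcg^{-1}=c^a$ with $a\in\mathbb Z_p$; then $a=1$ by Lemma~\ref{lem:conj}, and $g\in C_F(c)=C$. Thus $B=\langle c,c_x\rangle$ is not procyclic and $\{c,c_x\}$ is a minimal generating set of $B$. Lemma~\ref{lem:hall} gives an open subgroup $S_x\ge B$ with a basis containing $c$ and $c_x$. It is admissible, and $\pi_{S_x}(c_x)\neq0$.

(c) \emph{Let $S_1$ be admissible and $C\le S\le S_1$ open. Then every $x=gC$ with $g\in S_1\setminus S$ is visible in $S$.} We construct a homomorphism $\theta\colon S\to\mathbb Z_p$ that kills $c$ but not a power of $c_x$. Let $M=\mathbb Z_p[S_1/S]$, on which $S_1$ acts by left multiplication through $S_1/R$, where $R$ is the largest normal subgroup of $S_1$ contained in $S$. Fix a basis of $S_1$ containing $c$ and let $z\colon S_1\to M$ be the cocycle with $z(c)=\delta_{g^{-1}S}$ and value $0$ on the other basis elements. Let $\varepsilon\colon M\to\mathbb Z_p$ be the coefficient of $\delta_S$. Since $S$ fixes the coset $S$, we have $\varepsilon(s\omega)=\varepsilon(\omega)$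 for $s\in S$ and $\omega\in M$, so $\theta=\varepsilon\circ z|_S$ is a homomorphism. Also $\theta(c)=\varepsilon(\delta_{g^{-1}S})=0$ because $g\notin S$; hence $\theta$ factors through $\pi_S$. Choose $l$ with $c^{p^l}\in R$. Then $c_x^{p^l}\in R\le S$, and Lemma~\ref{lem:cocycle} gives
\[
z(c_x^{p^l})=g\,z(c^{p^l})=\sum_{i<p^l}\delta_{gc^ig^{-1}S},\qquad
\theta(c_x^{p^l})=\#\{0\le i<p^l:\ gc^ig^{-1}\in S\}.
\]
This is a positive integer, since $i=0$ is counted, and so it is nonzero in $\mathbb Z_p$. Therefore $\pi_S(c_x^{p^l})\neq0$.

(d) \emph{Conclusion.} Lemma~\ref{lem:hall} applied to $C$ gives an admissible $S_1$. By (b), the compact set $X\setminus S_1/C$ is covered by the open sets of points visible in $S_x$, hence by finitely many of them, for $x=x_1,\dots,x_n$. Put $S_0=S_1\cap S_{x_1}\cap\dots\cap S_{x_n}$ and let $C\le S\le S_0$ be open. By (a), $S$ is admissible and the points outside $S_1/C$ are visible in $S$. By (c), so are the points of $S_1/C$ outside $S/C$.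
\end{proof}

\begin{lemma}\label{lem:mass}
Let $S$ be admissible and suppose that every $x\in X\setminus S/C$ is visible in $S$. If $\mu\in\bigcap_U\ker\Theta_U$, then $\mu(S/C)=0$.
\end{lemma}

\begin{proof}
Write $D=D_S$ and $\pi=\pi_S$. Let $\Omega_1,\dots,\Omega_q$ be the $S$-orbits on $X\setminus S/C$, and let $l_i$ and $\beta_i\neq0$ be the values of $l$ and $\beta_S$ on $\Omega_i$. In the ring $\mathbb Z_p[[D]]$, with unit $\delta_0$, put
\[
\omega=\prod_{i=1}^q(\delta_{\beta_i}-\delta_0),
\]
and let $\nu$ be the pushforward of $\mu|_{S/C}$ under the map $gC\mapsto\pi(g)$, which is well defined since $\pi(c)=0$. We show that $\omega\nu=0$.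

Fix $n\ge0$, let $\Lambda=\mathbb Z_p[D/p^nD]$, and denote images in $D/p^nD$ and in $\Lambda$ by a bar. Let $s\in S$ act on $\Lambda$ as multiplication by $\delta_{\overline{\pi(s)}}$. Fix a basis of $S$ containing $c$ and let $z\colon S\to\Lambda$ be the cocycle with $z(c)=1$ and value $0$ on the other basis elements. Choose an open normal subgroup $U$ of $F$ inside the kernel of $S\to D/p^nD$, and put $m=m_U$. As $U$ acts trivially, $z|_U$ induces a linear map $\bar z\colon U^{\mathrm{ab}}\to\Lambda$. Let $\eta=\bar z\circ\Theta_U$, so that $\eta(\delta_x)=z(c_x^{p^m})$.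

Let $x=gC$ with $g\in S$. The element $c$ acts trivially, so $z(c^{p^m})=p^m$ and $\eta(\delta_x)=g\,z(c^{p^m})=p^m\delta_{\overline{\pi(g)}}$ by Lemma~\ref{lem:cocycle}.

Let $x\in\Omega_i$ and $w=c_x^{p^{l_i}}\in S$, so that $\pi(w)=\beta_i$. Since $c_x^{p^m}\in U\le S$, we have $r=m-l_i\ge0$, and $p^r\bar\beta_i=0$ because $w^{p^r}\in U$. With $\delta=\delta_{\bar\beta_i}$, Lemma~\ref{lem:cocycle}(i) gives
\[
(\delta-1)\,\eta(\delta_x)=(\delta-1)(1+\delta+\dots+\delta^{p^r-1})\,z(w)=(\delta^{p^r}-1)\,z(w)=0 .
\]
As $\Lambda$ is commutative, $\bar\omega\,\eta(\delta_x)=0$.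

By (M1), applied to the two clopen pieces $S/C$ and $X\setminus S/C$, we get $\bar\omega\,\eta(\mu)=p^m\bar\omega\bar\nu$. The left side is $0$ since $\Theta_U(\mu)=0$, and $\Lambda$ is torsion-free, so $\bar\omega\bar\nu=0$. This holds for all $n$, hence $\omega\nu=0$ in $\mathbb Z_p[[D]]=\varprojlim\mathbb Z_p[D/p^nD]$. The ring $\mathbb Z_p[[D]]$ is an integral domain, and each factor of $\omega$ is nonzero because $\beta_i\neq0$; this is where visibility is used. Therefore $\nu=0$, and $\mu(S/C)=\nu(D)=0$.
\end{proof}

\begin{remark}\label{rem:transfer}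
One might hope to replace the cocycle by a homomorphism $\theta\colon S\to\mathbb Z_p$ with $\theta(c)\neq0$ that kills $c_{x_i}^{p^{l_i}}$ for representatives $x_i\in\Omega_i$. This is impossible when $c\in[F,F]$. The transfer $F\to S^{\mathrm{ab}}$ is a homomorphism to an abelian group, so it kills $c$, and its evaluation formula over the double cosets $S\backslash F/C$ reads $\mathrm{ab}_S(c)+\sum_i\mathrm{ab}_S(c_{x_i}^{p^{l_i}})=0$. An example is $c=[a,b]$ in $F(a,b)$: the lowest term $v_av_b-v_bv_a$ of $c-1$ is not divisible by $p$, so $c$ generates its centralizer by Lemma~\ref{lem:conj}. Visibility only separates each outside class from $\mathrm{ab}_S(c)$ individually, and the product $\omega$ deals with the orbits one at a time.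
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:sep}]
Let $\mu\in\bigcap_U\ker\Theta_U$ and let $S_0$ be as in Lemma~\ref{lem:visible}. Let $V$ be an open normal subgroup of $F$ contained in $S_0$, and put $S=CV\le S_0$. For $g\in F$ the translate $g^{-1}\mu$ lies in $\bigcap_U\ker\Theta_U$ by equivariance, so $\mu(gS/C)=(g^{-1}\mu)(S/C)=0$ by Lemmas~\ref{lem:visible} and~\ref{lem:mass}. The sets $gS/C$ are the fibers of $X\to F/CV$, so $\mu$ has zero image in $\mathbb Z_p[F/CV]$. Since $X=\varprojlim F/CV$ over such $V$, we conclude that $\mu=0$.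
\end{proof}

\section{The inductive step and the main theorems}\label{sec:induction}

Let $F$ be a nontrivial free pro-$p$ group of finite rank. We first record what discrimination of measures gives for elements.

\begin{lemma}\label{lem:ct}
Let $G$ be $F$-discriminated.
\begin{enumerate}
\item[(i)] For nontrivial $g_1,\dots,g_k\in G$ there is a retraction $\psi\colon G\to F$ with $\psi(g_i)\neq1$ for all $i$.
\item[(ii)] If $1\ne c\in G$ and $a,b\in C_G(c)$, then $[a,b]=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The measure $\mu=(g_1-1)\otimes\dots\otimes(g_k-1)$ on $G^k$ is nonzero by (M4), and $(\psi^k)_*\mu=(\psi(g_1)-1)\otimes\dots\otimes(\psi(g_k)-1)$ vanishes if some $\psi(g_i)=1$.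

(ii) If $[a,b]\neq1$, choose $\psi$ with $\psi([a,b])\neq1\neq\psi(c)$. But $\psi(a)$ and $\psi(b)$ lie in $C_F(\psi(c))$, which is abelian by Lemma~\ref{lem:cent}.
\end{proof}

To discriminate $G^+$, we extend a retraction $\psi\colon G\to F$ to a map $G^+\to F^+$ and then apply Proposition~\ref{prop:free}. The extension exists as soon as $\psi(c)\neq1$. The difficulty is to choose $\psi$ so that the extension does not kill $f$, and for this it is enough to keep one component $f^{(j)}$ alive. That component is a measure on a power of $G$ whose exponent depends on $f$; this is why Definition~\ref{def:disc} speaks of measures, and of all $k$ at once.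

\begin{proposition}\label{prop:plus}
Let $G$ be $F$-discriminated, $1\neq c\in G$, and let $G^+$ be formed with respect to $c$. Then $G^+$, with $F\le G\le G^+$, is $F$-discriminated.
\end{proposition}

\begin{proof}
Let $Z=C_G(c)$, $X=G/Z$ and $0\neq f\in\mathbb Z_p[[(G^+)^k]]$. Choose $j$ with $f^{(j)}\neq0$ in \eqref{eq:expansion} and put $d=|j|$. The map
\[
\iota\colon X^d\times G^k\to G^{d+k},\qquad(x_1,\dots,x_d,g)\mapsto(c_{x_1},\dots,c_{x_d},g),
\]
is continuous and injective. By (M3) and (M4), $\iota_*f^{(j)}\otimes(c-1)$ is a nonzero measure on $G^{d+k+1}$. So there is a retraction $\psi\colon G\to F$ with $(\psi^{d+k})_*\iota_*f^{(j)}\otimes(\psi(c)-1)\neq0$, that is,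
\begin{equation}\label{eq:choice}
\psi(c)\neq1\qquad\text{and}\qquad(\psi^{d+k})_*\iota_*f^{(j)}\neq0 .
\end{equation}
Let $c'$ be a generator of $C'=C_F(\psi(c))\cong\mathbb Z_p$. The element $\psi(c)$ may be a proper power of $c'$, so we form $F^+$ with respect to $c'$. From $C'\le C_F(c')\le C_F(\psi(c))=C'$ we get $C_F(c')=\langle c'\rangle$, as Section~\ref{sec:leading} requires. Let $X'=F/C'$ and $F^+=F(X')\rtimes F$, with distinguished element $t'$. Since $\psi(Z)\le C'$ commutes with $t'$, Lemma~\ref{lem:univ} extends $\psi$ to $\psi^+\colon G^+\to F^+$ with $t\mapsto t'$. It maps $X$ to $X'$ by $\bar\psi(gZ)=\psi(g)C'$. Put $f'=((\psi^+)^k)_*f$. By functoriality of \eqref{eq:magnus}, $f'^{(j)}=(\bar\psi^d\times\psi^k)_*f^{(j)}$.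

Let $\iota'\colon X'^d\times F^k\to F^{d+k}$ send each coordinate $hC'\in X'$ to $h\psi(c)h^{-1}$ and be the identity on $F^k$; it is well defined because $C'$ centralizes $\psi(c)$. For $x=gZ$ we have $\psi(g)\psi(c)\psi(g)^{-1}=\psi(c_x)$, so $\iota'\circ(\bar\psi^d\times\psi^k)=\psi^{d+k}\circ\iota$. By \eqref{eq:choice}, $\iota'_*f'^{(j)}\neq0$, hence $f'\neq0$. Proposition~\ref{prop:free} gives $m$ with $(\varphi_m^k)_*f'\ne0$. The homomorphism $\varphi_m\circ\psi^+\colon G^+\to F$ restricts to $\psi$ on $G$, so it is a retraction onto $F$, and its $k$-th power does not kill $f$.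
\end{proof}

To adjoin $\mathbb Z_p^s$ we adjoin one generator at a time, always with respect to the same $c$. After the first step the centralizer of $c$ contains $Z\times\mathbb Z_p$, which is why Proposition~\ref{prop:plus} allows arbitrary centralizers. What has to be checked is that the centralizer grows by exactly one factor $\mathbb Z_p$ at each step.

\begin{proposition}\label{prop:amalgam}
Let $G$ be $F$-discriminated, $1\neq c\in G$, $Z=C_G(c)$ and $s\ge0$. Then $G\amalg_Z(Z\times\mathbb Z_p^s)$ is $F$-discriminated, and $G$ and $Z\times\mathbb Z_p^s$ embed in it.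
\end{proposition}

\begin{proof}
Let $H_0=G$, and for $i\ge1$ let $H_i=H_{i-1}^+=F(X_i)\rtimes H_{i-1}$ be formed with respect to $c\in G\le H_{i-1}$. Thus $X_i=H_{i-1}/Z_{i-1}$, where $Z_i=C_{H_i}(c)$, and $t_i\in X_i$ denotes the distinguished element. All $H_i$ are $F$-discriminated by Proposition~\ref{prop:plus}.

We claim that $Z_i=\langle t_i\rangle\times Z_{i-1}$ with $\langle t_i\rangle\cong\mathbb Z_p$ for $i\ge1$. The homomorphism $F(X_i)\to\mathbb Z_p$ sending every point of $X_i$ to $1$ shows that $\langle t_i\rangle\cong\mathbb Z_p$. The element $t_i$ commutes with $Z_{i-1}$, which contains $c$, and $F(X_i)\cap H_{i-1}=1$; so $\langle t_i\rangle\times Z_{i-1}\le Z_i$. Conversely, let $ny\in Z_i$ with $n\in F(X_i)$ and $y\in H_{i-1}$. Comparing components in $n\cdot yc=c\,ny=(cnc^{-1})\cdot cy$ we find $y\in Z_{i-1}$ and $n\in Z_i$. Both $n$ and $t_i$ commute with $c$, so $[n,t_i]=1$ by Lemma~\ref{lem:ct}(ii) applied in $H_i$. Let $X_\alpha$ be a finite quotient of $X_i$, and let $n_\alpha,t_\alpha$ be the images of $n,t_i$ in $F(X_\alpha)$. As $t_\alpha$ is a basis element, $n_\alpha\in C_{F(X_\alpha)}(t_\alpha)=\langle t_\alpha\rangle$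 by Lemma~\ref{lem:cent}, and $\langle t_\alpha\rangle$ is the image of $\langle t_i\rangle$. Since $F(X_i)=\varprojlim F(X_\alpha)$ and $\langle t_i\rangle$ is closed, $n\in\langle t_i\rangle$. This proves the claim, and by induction $Z_i=Z\times\langle t_1\rangle\times\dots\times\langle t_i\rangle$.

Let $Q$ be a pro-$p$ group. By Lemma~\ref{lem:univ}, a homomorphism $H_i\to Q$ is given by a homomorphism $\beta\colon H_{i-1}\to Q$ and an element $q_i$ commuting with $\beta(Z_{i-1})$, and $\beta(Z_{i-1})$ is generated by $\beta(Z),\beta(t_1),\dots,\beta(t_{i-1})$. So homomorphisms $H_s\to Q$ correspond to tuples $(\alpha;q_1,\dots,q_s)$ with $\alpha\colon G\to Q$ and $q_1,\dots,q_s$ commuting with $\alpha(Z)$ and with each other. Such $q_1,\dots,q_s$ are exactly the data of an extension of $\alpha|_Z$ to $Z\times\mathbb Z_p^s$. Hence $H_s$ is the pushout $G\amalg_Z(Z\times\mathbb Z_p^s)$. It contains $G$, and $Z\times\mathbb Z_p^s$ maps isomorphically onto $Z_s$.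
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
Part (a) is Proposition~\ref{prop:amalgam}.

(b) Let $F=G_0\neq1$ and argue by induction on $n$; the case $n=0$ was noted after Definition~\ref{def:disc}. Suppose that $G_{n-1}$ is $F$-discriminated, and let $c$ be a generator of $C$. Then $c\neq1$, for otherwise $C_{G_{n-1}}(C)=G_{n-1}\ge F$ would differ from $C=1$. Since $C$ is procyclic and self-centralizing, $C_{G_{n-1}}(c)=C_{G_{n-1}}(C)=C$. Since $C$ is a direct summand of $A$, we have $A=C\times B$ with $B$ a finitely generated torsion-free $\mathbb Z_p$-module, so $B\cong\mathbb Z_p^s$ for some $s$. Part (a) with $Z=C$ shows that $G_n$ is $F$-discriminated.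

(c) The first two assertions are Lemma~\ref{lem:ct}. Let $f_1,f_2\in\mathbb Z_p[[H]]$ be nonzero, and regard them as elements of $\mathbb Z_p[[G]]$ by (M3). The measure $f_1\otimes f_2$ on $G^2$ is nonzero, so $\psi_*f_1\otimes\psi_*f_2\neq0$ for some retraction $\psi$. Thus $\psi_*f_1$ and $\psi_*f_2$ are nonzero elements of $\mathbb Z_p[[F]]$, which has no zero divisors by the Magnus expansion. Hence $\psi_*(f_1f_2)=\psi_*(f_1)\,\psi_*(f_2)\neq0$ and $f_1f_2\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It suffices to show that each $G_n$ is fully residually free pro-$p$. If $G_0\neq1$, this follows from parts (b) and (c) of Theorem~\ref{thm:disc}. Let $G_0=1$. We show by induction that every $G_n$ is free abelian pro-$p$ of finite rank. If $G_{n-1}$ is abelian, then its self-centralizing subgroup $C$ equals $C_{G_{n-1}}(C)=G_{n-1}$, and $G_n=C\amalg_CA=A\cong\mathbb Z_p^r$. Example~\ref{ex:abelian} finishes the proof.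
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKR}
Montserrat Casals-Ruiz, Ilya Kazachkov, Vladimir Remeslennikov,
\emph{Pro-Hall $R$-groups and groups discriminated by the free pro-$p$ group},
arXiv:1803.00478 (2018).

\bibitem{RZ}
Ribes and Zalesskii, \emph{Profinite Groups}.

\end{thebibliography}
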